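\title{Finite bases for varieties generated by lattices of convex sublattices}

\begin{abstract}
For a variety $\mathbf V$ of lattices, let $\mathbf{Csub}(\mathbf V)$ be the variety generated by the lattices of convex sublattices of the members of $\mathbf V$. We prove that $\mathbf{Csub}(\mathbf D)$ is finitely based, where $\mathbf D$ is the variety of distributive lattices. We characterize the lattices that embed into the lattice of convex sublattices of a distributive lattice by two first-order conditions, and we show that $\mathbf{Csub}(\mathbf D)$ is generated by the face lattices of finite cubes and has a decidable equational theory. In contrast, for every $k\ge 4$ we construct a self-dual, finitely based variety $\mathbf V_k$, generated by lattices of length at most $3$, such that $\mathbf{Csub}(\mathbf V_k)$ is not finitely based.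
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset $X$ of a lattice $L$ is a \emph{convex sublattice} if it is closed under $\vee$ and $\wedge$ and contains every $z$ with $x\le z\le y$ for some $x,y\in X$. The empty set is allowed. Intersections of convex sublattices are convex sublattices, so they form a lattice $\operatorname{Csub}L$ under inclusion: the meet is the intersection, and the join is the smallest convex sublattice containing the union. A \emph{variety} is a class of lattices defined by a set of identities; it is \emph{finitely based} if a finite set suffices, and \emph{self-dual} if it contains the dual $L^d$ of each of its members $L$. For a variety $\mathbf V$ let $\mathbf{Csub}(\mathbf V)$ be the variety generated by all lattices $\operatorname{Csub}L$ with $L\in\mathbf V$, and let $\mathbf D$ be the variety of distributive lattices. The following problem is posed by Semenova and Wehrung in \cite{SW}.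

\medskip
\noindent\textbf{Problem.} \emph{Is $\mathbf{Csub}(\mathbf D)$ finitely based? More generally, if $\mathbf V$ is a self-dual, finitely based variety of lattices, is $\mathbf{Csub}(\mathbf V)$ finitely based?}
\medskip

The lattices $L$ and $L^d$ have the same convex sublattices, so $\mathbf{Csub}(\mathbf V)$ does not distinguish $\mathbf V$ from its dual. Moreover, $x\mapsto{\downarrow}x=\{z:z\le x\}$ embeds $L$ into $\operatorname{Csub}L$: meets are preserved, and a convex sublattice containing ${\downarrow}x$ and ${\downarrow}y$ contains each $z\le x\vee y$ because $z\wedge x\le z\le x\vee y$. Thus $\mathbf{Csub}(\mathbf V)$ contains $\mathbf V$ and the duals of its members, which makes self-duality the natural hypothesis.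

\begin{example}\label{ex:small}
A nonempty convex sublattice of a finite lattice is an interval $[p,q]$. For the two-element lattice $\mathbf 2=\{0<1\}$ every subset is a convex sublattice, so $\operatorname{Csub}\mathbf 2\cong\mathbf 2^2$. For the chain $0<1<2$, the sets $\varnothing\subset\{0\}\subset\{0,1\}\subset\{0,1,2\}$ and $\{2\}$ form the pentagon $N_5$, so modularity is already lost. An interval of $\mathbf 2^n$ is a product of $n$ nonempty subsets of $\{0,1\}$, that is, a word in the letters $0$, $1$, $*$, where $*$ stands for $\{0,1\}$. These words are the nonempty faces of the $n$-dimensional cube, and $\operatorname{Csub}\mathbf 2^n$ is its face lattice. In the $3$-cube consider the edges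
\[
x_1=(0,*,1),\qquad x_2=(1,0,*),\qquad x_3=(*,1,0).
\]
Any two of them have a coordinate where one reads $0$ and the other $1$, so they are disjoint, and in the remaining coordinates one of the two reads $*$, so their join is $(*,*,*)$. Three pairwise skew edges, the empty face and the cube form the diamond $M_3$.
\end{example}

So $\mathbf{Csub}(\mathbf D)$ is far from $\mathbf D$. It is known that it has uncountably many subvarieties, and that its modular members form the variety generated by the countably infinite lattice $M_\omega$ of length two, which is finitely based. We do not use these facts.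

Which answer should one expect? Nonempty intervals are ordered by $[p,q]\subseteq[p',q']$ if and only if $p\ge p'$ and $q\le q'$, so they form a subset of $L^d\times L$, and $L^d\times L\in\mathbf V$ when $\mathbf V$ is self-dual. Joins and nonempty meets of intervals are computed in $L^d\times L$. The only new feature is that some meets collapse to $\varnothing$. One would guess that a basis for $\mathbf V$, applied away from zero, together with a few laws about zero, describes $\mathbf{Csub}(\mathbf V)$. For $\mathbf D$ this guess is right.

\begin{theorem}\label{thm:A}
Let $\mathcal K$ be the class of lattices with a least element $0$ satisfying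
\begin{itemize}
\item[(K1)] if $a\ne0$ and $x\wedge y\ne0$, then $(x\wedge y)\vee a=(x\vee a)\wedge(y\vee a)$;
\item[(K2)] if $a,b,c\ne0$, then $(a\vee b)\wedge(b\vee c)\wedge(c\vee a)\ne0$.
\end{itemize}
Then the following hold.
\begin{itemize}
\item[(i)] A lattice embeds into $\operatorname{Csub}L$ for some distributive lattice $L$ if and only if it is distributive or belongs to $\mathcal K$.
\item[(ii)] Every subdirectly irreducible member of $\mathbf{Csub}(\mathbf D)$ is distributive or belongs to $\mathcal K$.
\item[(iii)] $\mathbf{Csub}(\mathbf D)$ is finitely based.
\item[(iv)] $\mathbf{Csub}(\mathbf D)$ is generated by the face lattices of finite cubes, and its equational theory is decidable.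
\end{itemize}
\end{theorem}

In general the guess is wrong: the collapse of meets to $\varnothing$ can erase exactly those relations that make an identity of $\mathbf V$ visible on a bounded number of elements.

\begin{theorem}\label{thm:B}
For every $k\ge4$ there is a self-dual, finitely based variety $\mathbf V_k$, generated by lattices of length at most $3$, such that $\mathbf{Csub}(\mathbf V_k)$ is not finitely based, and is not even definable by a single first-order sentence. Moreover $\mathbf V_4\subsetneq\mathbf V_5\subsetneq\cdots$.
\end{theorem}

Thus the first question has a positive answer and the second a negative one. We do not classify the self-dual, finitely based varieties $\mathbf V$ for which $\mathbf{Csub}(\mathbf V)$ is finitely based.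

Two tools serve both theorems. Section~\ref{sec:int} replaces convex sublattices by intervals, which are first-order objects. Section~\ref{sec:criterion} proves a criterion that turns a first-order description of the subdirectly irreducible members of a variety into a finite basis, provided that congruences propagate in a bounded number of steps. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:char} and~\ref{sec:bound}, and Theorem~\ref{thm:B} in Sections~\ref{sec:Vk} and~\ref{sec:Cn}.

\section{From convex sublattices to intervals}\label{sec:int}

\subsection*{Conventions}
Lattices are nonempty. For $X\subseteq L$, the sets ${\downarrow}X$ and ${\uparrow}X$ consist of the elements below, respectively above, some element of $X$. The \emph{length} of a lattice is the supremum of $|Y|-1$ over its chains $Y$; in a lattice of finite length every nonempty subset has minimal and maximal elements. $M_k$ is the lattice of length two with $k$ atoms. We write $\Delta$ for the equality relation and $\operatorname{Cg}(x,y)$ for the least congruence identifying $x$ and $y$. Classes of a lattice congruence are convex sublattices, and an equivalence relation on a lattice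 is a congruence as soon as it is preserved by the translations $z\mapsto z\vee a$ and $z\mapsto z\wedge a$. For $k\ge3$ the lattice $M_k$ is \emph{simple}, that is, has no congruences other than $\Delta$ and the full relation: if $0\equiv x_1$, joining with $x_2$ and with $x_3$ gives $x_2\equiv1\equiv x_3$, hence $0=x_2\wedge x_3\equiv1$; the case $x_1\equiv1$ is dual.

The operators $\mathrm H,\mathrm S,\mathrm P,\mathrm{P_u}$ form homomorphic images, subalgebras, products and ultraproducts (up to isomorphism); $\mathrm{HSP}(\mathcal X)$ is the variety generated by $\mathcal X$. An algebra is \emph{subdirectly irreducible} (SI) if it has a least congruence different from $\Delta$, its \emph{monolith}; in particular, two congruences $\ne\Delta$ of an SI algebra have intersection $\ne\Delta$. We use the following textbook facts.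
\begin{itemize}
\item[(F1)] If $u\ne v$ in an algebra $A$, there is a congruence $\psi$ maximal among those not containing $(u,v)$, and $A/\psi$ is SI. Hence every algebra is a subdirect product of SI homomorphic images, and a variety is generated by its SI members.
\item[(F2)] ({\L}o\'s's Theorem) A first-order sentence holds in an ultraproduct $\prod_iA_i/\mathcal U$ if and only if the set of $i$ such that it holds in $A_i$ belongs to $\mathcal U$.
\item[(F3)] (J\'onsson's Lemma) If all members of $\mathrm{HSP}(\mathcal X)$ have distributive congruence lattices, then its SI members lie in $\mathrm{HSP_u}(\mathcal X)$. The hypothesis holds whenever there is a \emph{majority term}, a term $m$ with $m(x,x,y)=m(x,y,x)=m(y,x,x)=x$; in particular it holds for lattices.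
\item[(F4)] If $y<x$ in a distributive lattice, some homomorphism onto $\mathbf 2$ sends $x$ to $1$ and $y$ to $0$. Hence $\mathbf 2$ is the only SI distributive lattice and $\mathbf D=\mathrm{HSP}(\mathbf 2)$.
\end{itemize}

\subsection*{The lattice of intervals}
Let $\operatorname{Int}L=\{\varnothing\}\cup\{[p,q]:p\le q\text{ in }L\}$. It is a sublattice of $\operatorname{Csub}L$, since
\[
[p,q]\vee[p',q']=[p\wedge p',q\vee q'],\qquad [p,q]\cap[p',q']=[p\vee p',q\wedge q'],
\]
where the last set is nonempty if and only if $p\vee p'\le q\wedge q'$. We identify $[p,q]$ with $(p,q)\in L^d\times L$. Then joins of nonempty intervals, and meets whose value is nonempty, agree with those of $L^d\times L$.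

J\'onsson's Lemma involves ultraproducts, and elements of $\operatorname{Csub}L$ are subsets of $L$, on which {\L}o\'s's Theorem says nothing. An interval, in contrast, is a pair of elements. A nonempty convex sublattice $X$ equals ${\downarrow}X\cap{\uparrow}X$, the intersection of an ideal and a filter: it is an interval whose endpoints may be missing. The next lemma adjoins the endpoints without leaving the variety. Passing to the ideal lattice supplies the upper endpoints, and passing to the filter lattice of the ideal lattice supplies the lower ones.

\begin{lemma}\label{lem:int}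
For every lattice $L$ there is a lattice $L'\in\mathrm{HSP}(L)$ such that $\operatorname{Csub}L$ embeds into $\operatorname{Int}L'$. Hence $\mathbf{Csub}(\mathbf V)=\mathrm{HSP}\{\operatorname{Int}L:L\in\mathbf V\}$ for every variety $\mathbf V$.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the lattice of nonempty ideals of $L$. It satisfies all identities of $L$, because $t(I_1,\dots,I_n)={\downarrow}\{t(a_1,\dots,a_n):a_j\in I_j\}$ for every lattice term $t$, by induction on $t$. Let $L'$ be the lattice of nonempty filters of $\mathcal I$, ordered by reverse inclusion. By the dual argument $L'$ satisfies all identities of $\mathcal I$, so $L'\in\mathrm{HSP}(L)$. In $L'$ the join is the intersection and the meet is the filter generated by the union.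

For a nonempty ideal $I$ and a nonempty filter $F$ of $L$ put
\[
g(I)=\{J\in\mathcal I:J\supseteq I\},\qquad f(F)=\{J\in\mathcal I:J\cap F\ne\varnothing\}.
\]
The map $g$ sends an element of $\mathcal I$ to the principal filter it generates, so $g\colon\mathcal I\to L'$ is a lattice embedding. The set $f(F)$ is a filter of $\mathcal I$: if $x\in J\cap F$ and $y\in J'\cap F$, then $x\wedge y\in J\cap J'\cap F$. The map $f$ is injective because $F=\{x:{\downarrow}x\in f(F)\}$, and it has three further properties.
\begin{itemize}
\item[(a)] $f(F\cap F')=f(F)\vee f(F')$. Indeed, if $x\in J\cap F$ and $y\in J\cap F'$, then $x\vee y\in J\cap F\cap F'$; so $f(F)\cap f(F')\subseteq f(F\cap F')$, and the reverse inclusion holds by monotonicity.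
\item[(b)] If $F''$ is the filter generated by $F\cup F'$, then $f(F'')=f(F)\wedge f(F')$. The filter $f(F'')$ contains $f(F)$ and $f(F')$. Conversely, if $J$ meets $F''$, then $x\wedge y\in J$ for some $x\in F$, $y\in F'$, and $J\supseteq{\downarrow}x\cap{\downarrow}y$ with ${\downarrow}x\in f(F)$, ${\downarrow}y\in f(F')$.
\item[(c)] $f(F)\le g(I)$ if and only if $I\in f(F)$, that is, $I\cap F\ne\varnothing$.
\end{itemize}
Put $\varepsilon(\varnothing)=\varnothing$ and $\varepsilon(X)=[f({\uparrow}X),g({\downarrow}X)]$ for nonempty $X\in\operatorname{Csub}L$; this is a nonempty interval by (c). Since $X={\downarrow}X\cap{\uparrow}X$, the map $\varepsilon$ is injective. Let $X,Y$ be nonempty.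

\emph{Joins.} Let $I$ and $F$ be the ideal and the filter generated by $X\cup Y$. The ideal ${\downarrow}(X\vee Y)$ contains $X\cup Y$, and $X\vee Y\subseteq I\cap F$ because $I\cap F$ is a convex sublattice containing $X\cup Y$. Hence ${\downarrow}(X\vee Y)=I={\downarrow}X\vee{\downarrow}Y$ in $\mathcal I$, and dually ${\uparrow}(X\vee Y)=F$. By (b), $\varepsilon(X\vee Y)=\varepsilon(X)\vee\varepsilon(Y)$.

\emph{Meets.} By (a),
$\varepsilon(X)\cap\varepsilon(Y)=[f({\uparrow}X\cap{\uparrow}Y),\,g({\downarrow}X\cap{\downarrow}Y)]$. If $X\cap Y=\varnothing$, the filter ${\uparrow}X\cap{\uparrow}Y$ and the ideal ${\downarrow}X\cap{\downarrow}Y$ have intersection $X\cap Y=\varnothing$, so this interval is empty by (c). If $c\in X\cap Y$ and $x\le x'\in X$, then $c\le x\vee c\le x'\vee c\in X$ gives $x\vee c\in X$; so $x\in{\downarrow}X\cap{\downarrow}Y$ implies $x\vee c\in X\cap Y$. Thus ${\downarrow}(X\cap Y)={\downarrow}X\cap{\downarrow}Y$, dually ${\uparrow}(X\cap Y)={\uparrow}X\cap{\uparrow}Y$, and $\varepsilon(X\cap Y)=\varepsilon(X)\cap\varepsilon(Y)$.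

The last statement follows, since also $\operatorname{Int}L\le\operatorname{Csub}L$.
\end{proof}

\begin{corollary}\label{cor:SI}
Every SI member of $\mathbf{Csub}(\mathbf V)$ is a homomorphic image of a sublattice of $\operatorname{Int}L$ for some $L\in\mathbf V$.
\end{corollary}

\begin{proof}
An element of $\prod_i\operatorname{Int}L_i/\mathcal U$ is represented by a family $(x_i)$ in which either $x_i=\varnothing$ for $\mathcal U$-most $i$, or $x_i=[p_i,q_i]$ for $\mathcal U$-most $i$. Sending it to $\varnothing$, respectively to $[(p_i)/\mathcal U,(q_i)/\mathcal U]$, defines an order isomorphism onto $\operatorname{Int}(\prod_iL_i/\mathcal U)$. Now apply Lemma~\ref{lem:int} and (F3).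
\end{proof}

The nonempty intervals are not closed under meets, but they are closed under one ternary operation that involves meets. Throughout the paper,
\[
m(x,y,z)=(x\vee y)\wedge(y\vee z)\wedge(z\vee x).
\]
In every lattice $m$ is a majority term, and
\begin{equation}\label{eq:m}
m(x,y,w)=x\wedge y\quad\text{whenever }w\le x\text{ and }w\le y,
\end{equation}
since then $m(x,y,w)=(x\vee y)\wedge y\wedge x$.

\begin{lemma}\label{lem:m}
Let $L$ be any lattice. If $x_1,x_2,x_3\in\operatorname{Int}L$ are nonempty, then $m(x_1,x_2,x_3)$ is nonempty. Hence the nonempty intervals form a subalgebra of $(L^d\times L;\vee,m)$.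
\end{lemma}

\begin{proof}
Let $x_s=[p_s,q_s]$. The intersection of the three intervals $x_i\vee x_j=[p_i\wedge p_j,q_i\vee q_j]$ is nonempty if and only if each lower endpoint $p_i\wedge p_j$ lies below each upper endpoint $q_{i'}\vee q_{j'}$, where $i\ne j$ and $i'\ne j'$. Two $2$-element subsets of $\{1,2,3\}$ share an element $s$, and $p_i\wedge p_j\le p_s\le q_s\le q_{i'}\vee q_{j'}$. Since the meets in $m(x_1,x_2,x_3)$ are nonempty, they are computed in $L^d\times L$.
\end{proof}

Finally, a quotient of a lattice with zero either keeps zero alone in its class or depends only on a principal filter.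

\begin{lemma}\label{lem:zero}
Let $\theta$ be a congruence of a lattice $B$ with $0$, and let $a\mathrel\theta0$. Then $B/\theta$ is a homomorphic image of the sublattice ${\uparrow}a$ of $B$.
\end{lemma}

\begin{proof}
Every $x=x\vee0$ is congruent to $x\vee a\in{\uparrow}a$.
\end{proof}

\section{A criterion for a finite basis}\label{sec:criterion}

Conditions (K1) and (K2) are not identities, and the class of lattices in Theorem~\ref{thm:A}(i) is not closed under products. What we can hope for is a sentence $\chi$ describing a class that contains the SI members of the variety. Compactness extracts a finite basis from $\chi$ once ``being SI'' can be replaced by a first-order property. The obstacle is that generating a congruence takes unboundedly many steps. The criterion below asks for a bound.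

A \emph{quotient} is a pair $(x,y)$ with $x<y$. For pairs $x\le y$, a \emph{step} is a passage $(x,y)\to(x\vee a,y\vee a)$ or $(x,y)\to(x\wedge a,y\wedge a)$, referred to as the step $\vee a$ or $\wedge a$. We write $(x,y)\Rightarrow_n(u,v)$ if $(u,v)$ is obtained from $(x,y)$ in $n$ steps; then $(u,v)\in\operatorname{Cg}(x,y)$. The step $\vee x$ fixes $(x,y)$, so ``$n$ steps'' and ``at most $n$ steps'' mean the same. The steps $\vee u$, $\wedge v$ show that
\begin{equation}\label{eq:sub}
x\le u\le v\le y\quad\text{implies}\quad(x,y)\Rightarrow_2(u,v).
\end{equation}
Quotients $q,q'$ are \emph{$n$-linked} if $q\Rightarrow_nr$ and $q'\Rightarrow_nr$ for some quotient $r$. For fixed $n$ this is a first-order formula $\lambda_n(q,q')$, and $\lambda_n$ implies $\lambda_{n+1}$.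

The following description of principal congruences is Dilworth's; see \cite[III.1]{Gr}. We include the short proof.

\begin{lemma}\label{lem:dilworth}
Let $q$ and $(u,v)$ be quotients with $(u,v)\in\operatorname{Cg}(q)$. There is a chain $u=e_0<\dots<e_s=v$ in which every $(e_i,e_{i+1})$ is obtained from $q$ by finitely many steps. Consequently, $\operatorname{Cg}(q)\cap\operatorname{Cg}(q')\ne\Delta$ if and only if $q$ and $q'$ are $n$-linked for some $n$.
\end{lemma}

\begin{proof}
Let $R$ be the set of pairs obtained from $q$ by finitely many steps. It is closed under translations, so the equivalence relation it generates is a congruence, which equals $\operatorname{Cg}(q)$. Hence there are $u=z_0,z_1,\dots,z_s=v$ with $(z_i,z_{i+1})\in R$ or $(z_{i+1},z_i)\in R$ for each $i$. Put $w_i=z_0\vee\dots\vee z_i$ and $e_i=w_i\wedge v$, so that $u=e_0\le\dots\le e_s=v$. If $(z_{i+1},z_i)\in R$, then $z_{i+1}\le z_i$ and $e_{i+1}=e_i$. If $(z_i,z_{i+1})\in R$, the steps $\vee w_i$, $\wedge v$ lead to $(e_i,e_{i+1})$. Delete repetitions.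

If $\operatorname{Cg}(q)\cap\operatorname{Cg}(q')\ne\Delta$, it contains a quotient $(u,v)$. Let $(u,e)$ be the first link of a chain for $q$. By convexity $(u,e)\in\operatorname{Cg}(q')$; let $(u,e')$ be the first link of a chain from $u$ to $e$ for $q'$. By \eqref{eq:sub}, $(u,e')$ is also obtained from $q$. Conversely, a quotient obtained from both $q$ and $q'$ lies in both congruences.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $\mathcal S$ be a nonempty class of lattices that is closed under $\mathrm H$ and $\mathrm S$ and is defined by one first-order sentence $\chi$. Suppose that for some $N_0$, any two quotients of any SI member of $\mathcal S$ are $N_0$-linked. Then $\mathbf W=\mathrm{HSP}(\mathcal S)$ is finitely based, and its SI members belong to $\mathcal S$.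
\end{proposition}

\begin{proof}
By (F2), $\mathcal S$ is closed under $\mathrm{P_u}$, so the last claim is (F3). Put $N=N_0+2$, and consider the sentences
\[
\sigma:\ \forall q,q'\,\bigl(\lambda_{N+1}(q,q')\to\lambda_N(q,q')\bigr),\qquad \tau:\ \forall q,q'\ \lambda_N(q,q'),
\]
where $q,q'$ range over quotients. The sentence $\tau$ is the first-order substitute for subdirect irreducibility, and $\sigma$ guarantees that SI lattices satisfy it.

\emph{Step 1: $\mathbf W\models\sigma$.} We show more: if $L\in\mathbf W$ and $\operatorname{Cg}(q)\cap\operatorname{Cg}(q')\ne\Delta$, then $q,q'$ are $N$-linked. Take $(u,v)$ in the intersection with $u\ne v$, and $\psi$ as in (F1). Then $L/\psi$ is an SI member of $\mathbf W$, hence of $\mathcal S$, and $q,q'\notin\psi$, since otherwise $(u,v)\in\psi$. So the images of $q,q'$ are $N_0$-linked quotients of $L/\psi$. Performing the same steps in $L$ with representatives, we get $q\Rightarrow_{N_0}(e,f)$ and $q'\Rightarrow_{N_0}(e',f')$ with $e\equiv e'$, $f\equiv f'$, $e\not\equiv f$ modulo $\psi$. Put $e''=(e\vee e')\wedge f'$ and $f''=(f\vee e')\wedge f'$. Then $e''\le f''$, $e''\equiv e\wedge f=e$ and $f''\equiv(f\vee e)\wedge f=f$,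 so $e''<f''$. By construction $(e,f)\Rightarrow_2(e'',f'')$, and $e'\le e''<f''\le f'$ gives $(e',f')\Rightarrow_2(e'',f'')$ by \eqref{eq:sub}.

\emph{Step 2: $\mathbf W\models\tau\to\chi$.} Let $L\in\mathbf W$ satisfy $\tau$. If $|L|=1$, then $L\in\mathrm H(\mathcal S)=\mathcal S$. Otherwise, by (F1), $L\le\prod_{i\in I}L_i$ with all $L_i$ SI members of $\mathbf W$, so $L_i\in\mathcal S$. For a quotient $q=(u,v)$ of $L$ let $D(q)=\{i:u_i\ne v_i\}\ne\varnothing$. If $q\Rightarrow_nr$, then $D(r)\subseteq D(q)$. By $\tau$, any two sets $D(q),D(q')$ contain a third set $D(r)$, so some ultrafilter $\mathcal U$ on $I$ contains all of them. The natural map $L\to\prod_iL_i/\mathcal U$ is injective, since for $u\ne v$ the set $\{i:u_i\ne v_i\}$ equals $D(u\wedge v,u\vee v)\in\mathcal U$. Hence $L\in\mathrm{SP_u}(\mathcal S)=\mathcal S$.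

\emph{Step 3: an SI lattice satisfying $\sigma$ satisfies $\tau$.} In a lattice satisfying $\sigma$, $\lambda_n$ implies $\lambda_N$ for all $n$. For $n\le N$ this holds by padding. Suppose it holds for some $n\ge N$, and let $q,q'$ be $(n+1)$-linked. The first steps lead to pairs $q_1,q_1'$, which are quotients because further steps lead to a quotient, and which are $n$-linked, hence $N$-linked. So $q,q'$ are $(N+1)$-linked, hence $N$-linked by $\sigma$. In an SI lattice any two quotients are $n$-linked for some $n$ by Lemma~\ref{lem:dilworth}.

\emph{Conclusion.} The identities of $\mathbf W$ imply $\sigma$ and $\tau\to\chi$. By compactness so does a finite set $\Sigma_0$ of them, which we take to include the lattice axioms. An SI model of $\Sigma_0$ satisfies $\sigma$, hence $\tau$, hence $\chi$, so it lies in $\mathcal S\subseteq\mathbf W$. By (F1), $\Sigma_0$ defines $\mathbf W$.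
\end{proof}

\section{Characters and the representation in cubes}\label{sec:char}

We first check that (K1) and (K2) are necessary, and that the class in Theorem~\ref{thm:A}(i) has the closure properties required by Proposition~\ref{prop:criterion}.

\begin{lemma}\label{lem:closure}
\begin{itemize}
\item[(a)] If $L$ is distributive, then $\operatorname{Int}L\in\mathcal K$.
\item[(b)] If $C\in\mathcal K$ and $a\ne0$, then ${\uparrow}a$ is distributive, and $z\mapsto z\vee a$ preserves joins and nonzero meets.
\item[(c)] The class $\mathbf D\cup\mathcal K$ is defined by one first-order sentence and is closed under $\mathrm S$ and $\mathrm H$.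
\end{itemize}
\end{lemma}

\begin{proof}
(a) In (K1) both meets are nonempty, the second because it contains $a$; so both sides are computed in the distributive lattice $L^d\times L$. Condition (K2) is Lemma~\ref{lem:m}.

(b) Meets in ${\uparrow}a$ are nonzero, so (K1) is the distributive law there. The second claim is (K1) itself.

(c) The sentence is the disjunction of the distributive law and the statement that some element $0$ is least and satisfies (K1) and (K2). Let $C'$ be a sublattice of $C\in\mathcal K$. If $0\in C'$, then (K1) and (K2) are inherited. If $0\notin C'$, all elements and meets in $C'$ are nonzero, and (K1) says that $C'$ is distributive. Let $\theta$ be a congruence of $C$. If $\{0\}$ is a class, then an element of $C$ is nonzero exactly when its class is, so (K1) and (K2) pass to $C/\theta$. Otherwise $C/\theta$ is distributive by Lemma~\ref{lem:zero} and (b).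
\end{proof}

The substance of Theorem~\ref{thm:A}(i) is the converse of (a): every $C\in\mathcal K$ embeds into $\operatorname{Int}\mathbf 2^T$ for some set $T$, with $0\mapsto\varnothing$. As in Example~\ref{ex:small}, a nonempty interval of $\mathbf 2^T$ is a product of nonempty subsets of $\{0,1\}$. The join of two such products is the product of the unions; their meet is the product of the intersections, which is empty exactly when some coordinate carries $\{0\}$ in one and $\{1\}$ in the other. A coordinate of an embedding therefore assigns to each nonzero $x$ a nonempty subset of $\{0,1\}$, and it is determined by the set $P$ of those $x$ whose subset contains $0$ and the set $Q$ of those whose subset contains $1$. This leads to the following definition. From now on, for $C\in\mathcal K$ we put $U=C\setminus\{0\}$.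

\begin{definition}
A \emph{character} of $C$ is a set $P\subseteq U$ such that for all $x,y\in U$:
\begin{itemize}
\item $x\vee y\in P$ if and only if $x\in P$ or $y\in P$;
\item if $x\wedge y\ne0$, then $x\wedge y\in P$ if and only if $x\in P$ and $y\in P$.
\end{itemize}
\end{definition}

The sets $\varnothing$ and $U$ are characters, and every character is closed upward. A character is like a prime filter, except that it may contain two elements with meet $0$.

\begin{example}\label{ex:M3}
The diamond $M_3$, with atoms $x_1,x_2,x_3$, lies in $\mathcal K$: two elements with nonzero meet are comparable, which makes (K1) trivial, and $m(a,b,c)$ is one of $a,b,c$ if two of them coincide and is $1$ if $a,b,c$ are distinct and nonzero. (The same argument applies to $M_\omega$.) The only homomorphisms $M_3\to\mathbf 2$ are constant, but there are many characters. A nonempty character contains $1=x_i\vee x_j$, hence omits at most one atom; so the characters are $\varnothing$, $U$ and $P_i=U\setminus\{x_i\}$. For $i\ne j$ we have $P_i\cup P_j=U$, and the pair $(P,Q)=(P_i,P_j)$ defines the coordinate with $x_i\mapsto1$, $x_j\mapsto0$ and the other two elements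 of $U$ sent to $*$. This coordinate witnesses $x_i\wedge x_j=0$. The pairs $(P_2,P_1)$, $(P_3,P_2)$, $(P_1,P_3)$ give the three skew edges of Example~\ref{ex:small}.
\end{example}

In general we need enough characters to detect the order, and enough pairs of characters to detect zero meets. The first uses only (K1).

\begin{lemma}\label{lem:sep}
Let $C\in\mathcal K$ and $x,y\in U$ with $x\not\le y$. Some character contains $x$ and omits $y$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:closure}(b) and (F4), there is a homomorphism $\eta\colon{\uparrow}y\to\mathbf 2$ with $\eta(x\vee y)=1$, $\eta(y)=0$, and $z\mapsto\eta(z\vee y)$ preserves joins and nonzero meets. Take $P=\{z\in U:\eta(z\vee y)=1\}$.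
\end{proof}

\begin{lemma}\label{lem:pair}
Let $C\in\mathcal K$ and $x,y\in U$ with $x\wedge y=0$. There are characters $P,Q$ with $x\notin P$, $y\notin Q$ and $P\cup Q=U$.
\end{lemma}

\begin{proof}
We construct the complements. Call $I\subseteq U$ an \emph{ideal of $U$} if it is nonempty, closed under $\vee$, and closed downward in $U$. The ideals ${\downarrow}x\setminus\{0\}$ and ${\downarrow}y\setminus\{0\}$ are disjoint, so by Zorn's Lemma there is a maximal pair $(I,J)$ of disjoint ideals of $U$ with $x\in I$, $y\in J$.

We claim that $0\ne p\wedge q\in I$ implies $p\in I$ or $q\in I$. Suppose $p,q\notin I$. The ideal $\{z\in U:z\le p\vee i\text{ for some }i\in I\}$ properly contains $I$, so it meets $J$: there are $i_1\in I$, $j_1\in J$ with $j_1\le p\vee i_1$. In the same way $j_2\le q\vee i_2$ with $i_2\in I$, $j_2\in J$. Let $i=i_1\vee i_2\vee(p\wedge q)\in I$. By (K1), $(p\vee i)\wedge(q\vee i)=(p\wedge q)\vee i=i$. By (K2),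
\[
e=(i\vee j_1)\wedge(i\vee j_2)\wedge(j_1\vee j_2)\ne0.
\]
Since $i\vee j_1\le p\vee i$ and $i\vee j_2\le q\vee i$, we have $e\le i$, and also $e\le j_1\vee j_2\in J$. So $e\in I\cap J$, a contradiction. By symmetry the claim holds for $J$.

Put $P=U\setminus I$ and $Q=U\setminus J$. The join condition for $P$ says that $u\vee v\in I$ if and only if $u,v\in I$, which holds for an ideal. The meet condition says that a nonzero $u\wedge v$ lies in $I$ if and only if $u\in I$ or $v\in I$, which holds by the claim and downward closure. Finally $P\cup Q=U\setminus(I\cap J)=U$.
\end{proof}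

\begin{proposition}\label{prop:cube}
Every $C\in\mathcal K$ embeds into $\operatorname{Int}\mathbf 2^T$ for some set $T$.
\end{proposition}

\begin{proof}
Let $T$ be the set of pairs $t=(P_t,Q_t)$ of characters with $P_t\cup Q_t=U$. For $x\in U$ let $\varepsilon_t(x)\subseteq\{0,1\}$ contain $0$ if and only if $x\in P_t$, and contain $1$ if and only if $x\in Q_t$; it is nonempty. Put $\varepsilon(x)=\prod_{t\in T}\varepsilon_t(x)$ and $\varepsilon(0)=\varnothing$. By the definition of characters, $\varepsilon_t(x\vee y)=\varepsilon_t(x)\cup\varepsilon_t(y)$, and $\varepsilon_t(x\wedge y)=\varepsilon_t(x)\cap\varepsilon_t(y)$ if $x\wedge y\ne0$. So $\varepsilon$ preserves joins and nonzero meets. If $x,y\in U$ and $x\wedge y=0$, the pair $t=(P,Q)$ of Lemma~\ref{lem:pair} has $\varepsilon_t(x)=\{1\}$ and $\varepsilon_t(y)=\{0\}$, so $\varepsilon(x)\cap\varepsilon(y)=\varnothing$. If $x\not\le y$ in $U$, take $P$ from Lemma~\ref{lem:sep} and $t=(P,U)$; then $0\in\varepsilon_t(x)\setminus\varepsilon_t(y)$, so $\varepsilon(x)\not\subseteq\varepsilon(y)$. Hence $\varepsilon$ is injective.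
\end{proof}

\begin{remark}
Neither condition implies the other. The lattice $\mathbf 2^3$ satisfies (K1), but $m$ of its three atoms is $0$; by Lemma~\ref{lem:m} no embedding of $\mathbf 2^3$ into a lattice $\operatorname{Int}L$ sends $0$ to $\varnothing$. This is why distributive lattices appear separately in Theorem~\ref{thm:A}(i). The lattice obtained from $M_3$ by adjoining a new zero satisfies (K2) and fails (K1).
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(i), (ii), (iv)}]
(i) If $C$ embeds into $\operatorname{Csub}L$ with $L\in\mathbf D$, then by Lemma~\ref{lem:int} it embeds into $\operatorname{Int}L'$ with $L'\in\mathbf D$, so $C\in\mathbf D\cup\mathcal K$ by Lemma~\ref{lem:closure}. Conversely, a distributive $C$ embeds into $\operatorname{Csub}C$ by $x\mapsto{\downarrow}x$, and $C\in\mathcal K$ embeds into $\operatorname{Int}\mathbf 2^T\le\operatorname{Csub}\mathbf 2^T$.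

(ii) This follows from Corollary~\ref{cor:SI} and Lemma~\ref{lem:closure}.

(iv) By Lemma~\ref{lem:int}, Lemma~\ref{lem:closure}(a) and Proposition~\ref{prop:cube}, the variety $\mathbf{Csub}(\mathbf D)$ is generated by the lattices $\operatorname{Int}\mathbf 2^T$. Suppose that an identity $s=t$, with $r$ occurrences of $\wedge$ in total, fails in $\operatorname{Int}\mathbf 2^T$ under some assignment. For $F\subseteq T$ let $\rho_F\colon\operatorname{Int}\mathbf 2^T\to\operatorname{Int}\mathbf 2^F$ delete the coordinates outside $F$ and fix $\varnothing$. It preserves joins and nonempty meets, and sends nonempty intervals to nonempty intervals. It preserves an empty meet of nonempty intervals provided that $F$ contains a coordinate where one carries $\{0\}$ and the other $\{1\}$. Let $F$ consist of one such coordinate for each subterm $w_1\wedge w_2$ of $s$ or $t$ with nonempty arguments and empty value, and, if the values of $s$ and $t$ are both nonempty, of one coordinate where they differ. By induction on subterms, $\rho_F$ commutes with the evaluation of $s$ and $t$, and it separates their values. So $s=t$ fails in $\operatorname{Int}\mathbf 2^F$ with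 $|F|\le r+1$. Hence $\mathbf{Csub}(\mathbf D)$ is generated by the face lattices $\operatorname{Int}\mathbf 2^n=\operatorname{Csub}\mathbf 2^n$, and $s=t$ holds in $\mathbf{Csub}(\mathbf D)$ if and only if it holds in the finite lattices $\operatorname{Int}\mathbf 2^n$ with $n\le r+1$, which is decidable.
\end{proof}

\section{Linking quotients in $\mathcal K$}\label{sec:bound}

By Theorem~\ref{thm:A}(i), $\mathbf{Csub}(\mathbf D)=\mathrm{HSP}(\mathbf D\cup\mathcal K)$. By Lemma~\ref{lem:closure}(c) and Proposition~\ref{prop:criterion}, part (iii) follows from the next proposition, since the only SI distributive lattice $\mathbf 2$ has a single quotient.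

\begin{proposition}\label{prop:seven}
Let $C\in\mathcal K$ be SI and not distributive. Any two quotients of $C$ are $7$-linked.
\end{proposition}

Subdirect irreducibility tells us that $\operatorname{Cg}(q)\cap\operatorname{Cg}(q')\ne\Delta$, with no control on the number of steps. The plan is to bound $\operatorname{Cg}(q)$ from above in terms of characters. If no character is relevant to both $q$ and $q'$, the upper bounds intersect trivially by Lemma~\ref{lem:sep}, which is impossible; and a character relevant to both yields an explicit short link. Quotients starting at $0$ and quotients that stay away from $0$ need different upper bounds. In this section $C\in\mathcal K$.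

\subsection*{Quotients $(0,a)$}
A character that omits $a$ need not respect $\operatorname{Cg}(0,a)$, because it need not be a homomorphism. It turns out that it suffices to test the character on the elements $c$ reached from $a$ in two steps. For $a\in U$ let
\[
J(a)=\{c\in U:\ c\le z\vee a\text{ and }c\wedge z=0\text{ for some }z\in C\}.
\]
Then $a\in J(a)$ (take $z=0$), and $c\in J(a)$ implies $(0,a)\Rightarrow_2(0,c)$ by the steps $\vee z$, $\wedge c$.

\begin{lemma}\label{lem:J}
Let $P$ be a character with $P\cap J(a)=\varnothing$. If $(u,v)\in\operatorname{Cg}(0,a)$, then $u\in P$ if and only if $v\in P$.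
\end{lemma}

\begin{proof}
We show that $x,y\in P$ implies $x\wedge y\ne0$. Then the indicator function of $P$ is a homomorphism $C\to\mathbf 2$: it preserves joins and nonzero meets by definition, and zero meets by this claim. It sends $0$ and $a$ to $0$, so its kernel contains $\operatorname{Cg}(0,a)$.

Suppose $x,y\in P$ and $x\wedge y=0$. Let $c=(a\vee y)\wedge x$. If $c\ne0$, then $c\in P$, being a nonzero meet of elements of $P$; and $c\le y\vee a$, $c\wedge y\le x\wedge y=0$ give $c\in J(a)$, a contradiction. So $(a\vee y)\wedge x=0$. By (K2), $f=(a\vee x)\wedge(a\vee y)\wedge(x\vee y)\ne0$, and $f\in P$ because the three joins lie in $P$ and the meets are nonzero. But $f\le x\vee a$ and $f\wedge x\le(a\vee y)\wedge x=0$, so $f\in J(a)$, a contradiction.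
\end{proof}

\subsection*{Flat quotients}
A quotient $q=(p,r)$ with $p>0$ is \emph{flat} if there is no $c\ne0$ with $q\Rightarrow_3(0,c)$. Let $\operatorname{Ch}(q)$ be the set of characters that contain $r$ and omit $p$. In a distributive lattice, the elements not separated by prime filters outside $\operatorname{Ch}(q)$ form the classes of a congruence containing $q$. Here, define an equivalence relation $\theta_q$ on $C$: the set $\{0\}$ is a class, and $u\mathrel{\theta_q}v$ for $u,v\in U$ if $u$ and $v$ belong to the same characters outside $\operatorname{Ch}(q)$. A character outside $\operatorname{Ch}(q)$ contains both or neither of $p<r$, so $q\in\theta_q$.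

\begin{lemma}\label{lem:flat}
If $q=(p,r)$ is flat, then $\theta_q$ is a congruence of $C$.
\end{lemma}

\begin{proof}
Let $u\mathrel{\theta_q}v$ in $U$ and $w\in U$. By the definition of characters, $u\vee w\mathrel{\theta_q}v\vee w$, and $u\wedge w\mathrel{\theta_q}v\wedge w$ if these meets are both nonzero or both zero. So the only possible failure is $u\wedge w=0\ne v\wedge w$. Replacing $v$ by $u\vee v$, which is $\theta_q$-related to $u$ and has nonzero meet with $w$, we may assume $u<v$. Every character that contains $v$ and omits $u$ lies in $\operatorname{Ch}(q)$, so it contains $r$ and omits $p$. We apply Lemma~\ref{lem:sep} twice. If $v\not\le u\vee r$, some character contains $v$ and omits $u$ and $r$, which is impossible; so $(r\vee u)\wedge v=v$. If the element $(p\vee u)\wedge v\ge u$ is not below $u$, some character contains it and omits $u$; this character contains $v$ and $p\vee u$, hence $p$, which is impossible; so $(p\vee u)\wedge v=u$. Thus the steps $\vee u$, $\wedge v$, $\wedge w$ lead from $q$ to $(u,v)$ and then to $(0,v\wedge w)$, contradicting flatness.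
\end{proof}

\begin{example}
Let $C=N_5$ with $0<a<b<1$ and $0<z<1$; it lies in $\mathcal K$ by Example~\ref{ex:small} and Lemma~\ref{lem:closure}. Nonzero meets occur only between comparable elements, so the nonempty characters are the upper sets that contain $a$ or $z$ (because $1=a\vee z$): they are $\{a,b,1\}$, $\{z,1\}$, $\{b,z,1\}$ and $U$. The congruence $\operatorname{Cg}(a,b)$ identifies only $a$ and $b$, so $q=(a,b)$ is flat; $\operatorname{Ch}(q)$ consists of $\{b,z,1\}$, and $\theta_q=\operatorname{Cg}(a,b)$. We have $J(a)=\{a,b\}$. The character $\{z,1\}$ misses $J(a)$ and is the homomorphism $N_5\to\mathbf 2$ that kills $a$ and $b$. The character $\{b,z,1\}\in\operatorname{Ch}(q)$ omits $a$ but meets $J(a)$ in $b$, and it points to the link $(0,a)\to(z,1)\to(0,b)\to(a,b)$. This is Case~2 below.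
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:seven}]
Every quotient is flat, or of the form $(0,a)$, or leads to a quotient $(0,c)$ in three steps. So it suffices to prove that any two quotients, each flat or of the form $(0,a)$, are $4$-linked. We use repeatedly that, by Lemma~\ref{lem:sep}, two elements of $U$ that belong to the same characters are equal.

\emph{Case 1: $q=(p,r)$ and $q'=(p',r')$ are flat.} If $\operatorname{Ch}(q)\cap\operatorname{Ch}(q')=\varnothing$, every character is outside one of these sets, so $\theta_q\cap\theta_{q'}=\Delta$; as both are congruences $\ne\Delta$, this contradicts subdirect irreducibility. Let $P\in\operatorname{Ch}(q)\cap\operatorname{Ch}(q')$, and put $s=p\vee p'$, $v=(r\vee p')\wedge(r'\vee p)$. Then $v\ge s>0$, $s\notin P$ and $v\in P$, so $s<v$. The steps $\vee s$, $\wedge v$ lead from $q$ to $(s,r\vee p')$ and then to $(s,v)$, and from $q'$ to $(s,r'\vee p)$ and then to $(s,v)$.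

\emph{Case 2: $(0,a)$ and a flat $q=(p,r)$.} Suppose that every $P\in\operatorname{Ch}(q)$ misses $J(a)$, and let $(u,v)\in\operatorname{Cg}(0,a)\cap\theta_q$. If one of $u,v$ is $0$, so is the other. Otherwise $u,v$ belong to the same characters outside $\operatorname{Ch}(q)$, and by Lemma~\ref{lem:J} to the same characters in $\operatorname{Ch}(q)$, so $u=v$. This contradicts subdirect irreducibility. So there are $P\in\operatorname{Ch}(q)$ and $c\in P\cap J(a)$. Put $v=(p\vee c)\wedge r$. Then $v\ge p>0$, $v\in P$, $p\notin P$, so $v>p$. Now
\[
(0,a)\Rightarrow_2(0,c)\to(p,p\vee c)\to(p,v)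
\]
by the steps $\vee p$, $\wedge r$, and $q\to(p,v)$ by the step $\wedge v$.

\emph{Case 3: $(0,a)$ and $(0,b)$.} Suppose first that some character $P\ne U$ contains elements $c\in J(a)$ and $c'\in J(b)$. Choose $z\in U\setminus P$ and put $v=(z\vee c)\wedge(z\vee c')$. Then $v\ge z>0$ and $v\in P$, so $v>z$. We have $(0,a)\Rightarrow_2(0,c)\to(z,z\vee c)\to(z,v)$ and $(0,b)\Rightarrow_2(0,c')\to(z,z\vee c')\to(z,v)$.

Suppose now that every character $P\ne U$ misses $J(a)$ or $J(b)$, and let $\psi=\operatorname{Cg}(0,a)\cap\operatorname{Cg}(0,b)$. By Lemma~\ref{lem:J}, no character $P\ne U$ separates $\psi$-related elements. If $u\mathrel\psi v$ in $U$, this gives $u=v$. If $0\mathrel\psi u\in U$, then $U$ is the only character containing $u$, so $u\le y$ for all $y\in U$ by Lemma~\ref{lem:sep}; then $C=\{0\}\cup{\uparrow}u$ is a distributive lattice with a new zero adjoined, hence distributive, contrary to the hypothesis. So $\psi=\Delta$, contradicting subdirect irreducibility.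
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{The varieties $\mathbf V_k$}\label{sec:Vk}

Fix $k\ge4$. An \emph{$M_k$-tuple} in a lattice consists of $k$ distinct elements $x_1,\dots,x_k$ whose pairwise joins all equal one element $e$, the \emph{top}, and whose pairwise meets all equal one element $o$, the \emph{bottom}. Each $x_j$ lies strictly between $o$ and $e$: if $x_1=o$, then $x_2=x_1\vee x_2=e=x_1\vee x_3=x_3$, and dually. Let $\mathcal S_k$ be the class of lattices $S$ such that
\begin{itemize}
\item[(S1)] $S$ has length at most $3$;
\item[(S2)] any two $M_k$-tuples of $S$ have comparable bottoms and comparable tops;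
\end{itemize}
and let $\mathbf V_k=\mathrm{HSP}(\mathcal S_k)$. The class $\mathcal S_k$ is closed under duals, so $\mathbf V_k$ is self-dual; it contains $\mathbf 2$, so $\mathbf D\subseteq\mathbf V_k$. It is defined by one universal sentence, so it is closed under $\mathrm S$ and $\mathrm{P_u}$. Condition (S1) will give the bound required by Proposition~\ref{prop:criterion}; condition (S2) is the prohibition that $\mathbf{Csub}(\mathbf V_k)$ will fail to express finitely.

\subsection*{Lifting $M_k$-tuples}
To see that (S2) passes to homomorphic images we must lift $M_k$-tuples. In Section~\ref{sec:Cn} we need this for maps that preserve only $\vee$ and $m$, so we prove it in that form. By \eqref{eq:m}, $m$ recovers all meets above a fixed element $w$, and the proof takes place above a preimage $w$ of the bottom.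

\begin{lemma}\label{lem:lift}
Let $S$ be a lattice of finite length, $B'$ a subalgebra of $(S;\vee,m)$, and $\pi\colon B'\to D$ a surjective homomorphism of $(\vee,m)$-algebras. Let $o',x_1',\dots,x_k',e'\in D$ be distinct elements such that, for $j\ne l$,
\[
o'\vee x_j'=x_j',\qquad x_j'\vee x_l'=e',\qquad m(x_j',x_l',o')=o',\qquad m(x_j',e',o')=x_j'.
\]
Then $S$ has an $M_k$-tuple with bottom $\hat o\in B'$ and top $\hat e\in B'$ such that $\pi(\hat o)=o'$ and $\pi(\hat e)=e'$.
\end{lemma}

\begin{proof}
In $D$, $\vee$ is a semilattice operation and $m$ is a majority operation, and $o'\vee e'=o'\vee x_1'\vee x_2'=e'$. Choose $w\in\pi^{-1}(o')$. We take the top as small as possible and, below it, the other elements as large as possible.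

The set $E=\{x\in B':x\ge w,\ \pi(x)=e'\}$ is nonempty: join a preimage of $e'$ with $w$. It is closed under the meet of $S$, since $x\wedge y=m(x,y,w)\in B'$ has image $m(e',e',o')=e'$. As $S$ has finite length, $E$ has a least element $\hat e$. For $x'\in\{o',x_1',\dots,x_k'\}$ let
\[
K(x')=\{x\in B':w\le x\le\hat e,\ \pi(x)=x'\}.
\]
We have $w\in K(o')$. If $\pi(x)=x_j'$, then $(x\vee w)\wedge\hat e=m(x\vee w,\hat e,w)\in B'$ has image $m(x_j',e',o')=x_j'$, so it lies in $K(x_j')$. Each $K(x')$ is thus nonempty and closed under joins, so it has a greatest element; call these $\hat o,\hat x_1,\dots,\hat x_k$. They are distinct because their images are. Let $j\ne l$. The element $\hat x_j\vee\hat x_l\le\hat e$ lies in $E$, so it equals $\hat e$. Since $\hat o\vee\hat x_j\in K(x_j')$, we have $\hat o\le\hat x_j$, so $\hat o\le\hat x_j\wedge\hat x_l$. Finally $\hat x_j\wedge\hat x_l=m(\hat x_j,\hat x_l,w)$ has image $o'$ and lies in $K(o')$, so it is below $\hat o$.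
\end{proof}

The displayed equations hold for the bottom, elements and top of an $M_k$-tuple in a lattice, by \eqref{eq:m}.

\begin{lemma}\label{lem:H}
$\mathcal S_k$ is closed under $\mathrm H$. Hence the SI members of $\mathbf V_k$ lie in $\mathcal S_k$.
\end{lemma}

\begin{proof}
Let $\pi\colon S\to D$ be a surjective lattice homomorphism with $S\in\mathcal S_k$. A chain $c_0<\dots<c_n$ of $D$ with preimages $s_j$ lifts to the chain of the elements $s_0\vee\dots\vee s_j$, so $D$ satisfies (S1). Two $M_k$-tuples of $D$ lift, by Lemma~\ref{lem:lift} with $B'=S$, to $M_k$-tuples of $S$ whose bottoms and tops map to the given ones; since $\pi$ preserves order, $D$ satisfies (S2). The second claim is (F3).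
\end{proof}

\subsection*{Linking quotients in length three}
Finite length does not bound the size of a lattice, so a bound on links needs an argument. The reason it exists is that $0$ and $1$ provide shortcuts: an atom $p$ and a coatom $c\not\ge p$ always satisfy $p\wedge c=0$ and $p\vee c=1$.

\begin{proposition}\label{prop:fifty}
Any two quotients of an SI lattice $S$ of length at most $3$ are $50$-linked.
\end{proposition}

\begin{proof}
We may assume $|S|\ge3$.

\emph{$S$ has at least two coatoms and at least two atoms.} If $c$ were the only coatom, then $S={\downarrow}c\cup\{1\}$. The partition into ${\downarrow}c$ and $\{1\}$, and the partition whose only nonsingleton class is $\{c,1\}$, would both be congruences $\ne\Delta$, with intersection $\Delta$. The statement on atoms is dual.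

\emph{A graph on prime quotients.} A quotient $(u,v)$ is \emph{prime} if $v$ covers $u$. A prime quotient has type A if $u=0$, type Z if $v=1$, and type M if $0<u<v<1$; in the last case $u$ is an atom and $v$ a coatom, by the bound on length. For prime quotients, an \emph{up-edge} $(x,y)\to(u,v)$ via $b$ means $(x\vee b)\wedge v=u$ and $(y\vee b)\wedge v=v$; a \emph{down-edge} via $b$ means $(x\wedge b)\vee u=u$ and $(y\wedge b)\vee u=v$. An edge costs two steps. Passing to $S^d$ interchanges up-edges with down-edges and type A with type Z.

\emph{If $q_0,q^*$ are prime and $q^*\in\operatorname{Cg}(q_0)$, there is a directed path from $q_0$ to $q^*$.} By Lemma~\ref{lem:dilworth} and primeness of $q^*$, there are steps $q_0=(x_0,y_0)\to\dots\to(x_n,y_n)=q^*$. We prove by induction on $s$ that each prime quotient $(u,v)$ with $x_s\le u<v\le y_s$ is reached by a path from $q_0$. For $s=0$ the only such quotient is $q_0$. Let $x_{s+1}\le u<v\le y_{s+1}$, where the step from $s$ to $s+1$ is $\vee a$. Take a maximal chain $x_s=c_0<\dots<c_t=y_s$ in $[x_s,y_s]$. The elements $d_j=(c_j\vee a\vee u)\wedge v$ lie in $[u,v]=\{u,v\}$, with $d_0=(x_{s+1}\vee u)\wedge v=u$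 and $d_t=(y_{s+1}\vee u)\wedge v=v$. So $d_j=u$, $d_{j+1}=v$ for some $j$, which is an up-edge $(c_j,c_{j+1})\to(u,v)$ via $a\vee u$. For a step $\wedge a$, the elements $(c_j\wedge a\wedge v)\vee u$ give a down-edge via $a\wedge v$ in the same way.

\emph{Edges between distinct quotients of type M can be bypassed.} Let $(p,c)\to(p',c')$ be an up-edge via $b$ between distinct quotients of type M, and put $\kappa=p\vee b$; thus $\kappa\wedge c'=p'$ and $c'\le c\vee b$. If $\kappa=p$, then $b\le c$, so $c'\le c$, $c'=c$ and $p'=p\wedge c=p$, which is excluded. So $\kappa>p$. Since $\kappa\wedge c'\ne c'$, we have $c'\not\le\kappa$, so $\kappa\ne1$ and $\kappa$ is a coatom. The element $c\vee\kappa=c\vee b$ lies above $\kappa$ and $c'$, so it equals $1$. Hence $(p,c)\to(\kappa,1)$ is an up-edge via $\kappa$, and $(\kappa,1)\to(p',c')$ is a down-edge via $c'$. Dually, a down-edge is bypassed through a quotient of type A. So deleting all edges between distinct quotients of type M yields a graph $G'$ with the same reachability.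

\emph{A shortest path in $G'$ has at most $24$ edges.} Its vertices are distinct. Let $(0,p)$ and $(0,p')$ be vertices on it, in this order, that are not adjacent on the path. If a coatom $c$ satisfied $p,p'\not\le c$, then $(0\vee c)\wedge p'=0$ and $(p\vee c)\wedge p'=1\wedge p'=p'$ would give an edge $(0,p)\to(0,p')$ of $G'$ and a shorter path. Suppose the path has seven vertices of type A. The first, third, fifth and seventh are pairwise nonadjacent, so they give four distinct atoms such that every coatom lies above at least three of them. Two distinct coatoms $c,c'$ then lie above two common atoms $p\ne p'$, and $0<p<c\wedge c'<c<1$ is a chain of length $4$. So there are at most six vertices of type A and, dually, at most six of type Z. No two vertices of type M are adjacent, so there are at most $13$ of them, and at most $25$ vertices in all.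

\emph{Conclusion.} The monolith contains a quotient, hence by convexity a prime quotient $q^*$. A quotient $q$ contains a prime quotient $q_0$, with $q\Rightarrow_2q_0$ by \eqref{eq:sub}; and $q^*\in\operatorname{Cg}(q_0)$, so $q_0\Rightarrow_{48}q^*$. Thus $q\Rightarrow_{50}q^*$ for every quotient $q$.
\end{proof}

\begin{corollary}\label{cor:Vk}
$\mathbf V_k$ is self-dual and finitely based.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:criterion} to $\mathcal S_k$, using Lemma~\ref{lem:H} and Proposition~\ref{prop:fifty}.
\end{proof}

\subsection*{Configurations of lines}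
The lattices of length $3$ that we need come from points and lines. A \emph{configuration} $\Pi$ consists of a chain $X$, a set $\mathcal P$ of \emph{points}, and subsets $l_i\subseteq\mathcal P$ $(i\in X)$ called \emph{lines}, such that every line has at least three points, every point is on a line, $|l_i\cap l_j|\le1$ for $i\ne j$, and
\begin{equation}\label{eq:far}
l_i\cap l_j=\varnothing\quad\text{whenever }i<s<j\text{ for some }s\in X.
\end{equation}
By \eqref{eq:far}, a point lies on at most two lines. Let $A(\Pi)$ consist of $\varnothing$, the one-point sets, the lines, ordered by inclusion, and a new greatest element $1$. We write $p$ for $\{p\}$. The elements other than $1$ are closed under intersection, so $A(\Pi)$ is a lattice of length $3$ in which $a\wedge a'=a\cap a'$ for $a,a'\ne1$, and $a\vee a'=1$ unless $a$ and $a'$ lie in a common line. The ideal ${\downarrow}l_i$ has length two and at least three atoms, so it is simple. A line is \emph{long} if it has at least $k$ points.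

\begin{lemma}\label{lem:long}
$A(\Pi)\in\mathcal S_k$ if and only if $\Pi$ has at most one long line.
\end{lemma}

\begin{proof}
Any $k$ points of a long line form an $M_k$-tuple whose top is that line, so two long lines violate (S2). Conversely, the elements of an $M_k$-tuple lie strictly between its bottom and top. So the bottom is $\varnothing$ or a point, and a point is impossible because it would lie on $k$ lines. The top is $1$ or a line, and in the second case the elements are $k$ points on it. If there is at most one long line $l$, all bottoms are $\varnothing$ and all tops lie in the chain $\{l,1\}$.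
\end{proof}

\begin{proposition}\label{prop:strict}
Let $E_k=A(\Pi)$, where $\Pi$ consists of two disjoint lines $l_1,l_2$ with $k$ points each. Then $E_k\in\mathbf V_{k+1}\setminus\mathbf V_k$, and $\mathbf V_k\subsetneq\mathbf V_{k+1}$.
\end{proposition}

\begin{proof}
Any $k$ elements of an $M_{k+1}$-tuple form an $M_k$-tuple with the same bottom and top, so $\mathcal S_k\subseteq\mathcal S_{k+1}$. By Lemma~\ref{lem:long}, $E_k\in\mathcal S_{k+1}\setminus\mathcal S_k$. By Lemma~\ref{lem:H} it suffices to show that $E_k$ is simple. A congruence $\psi\ne\Delta$ contains a prime quotient. If this is $(l_i,1)$, meeting with a point $p$ of the other line gives $\varnothing\mathrel\psi p$. So in all cases $\psi$ contains a quotient of one of the simple lattices ${\downarrow}l_1$, ${\downarrow}l_2$; say $\varnothing\mathrel\psi l_1$. Joining with a point $p$ of $l_2$ gives $p\mathrel\psi1$, hence $p\mathrel\psi l_2$ by convexity, hence $\varnothing\mathrel\psi p$ by simplicity of ${\downarrow}l_2$. So $\varnothing\mathrel\psi1$.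
\end{proof}

\section{The variety $\mathbf{Csub}(\mathbf V_k)$ is not finitely based}\label{sec:Cn}

A class defined by one sentence has a complement that is closed under ultraproducts, by (F2). So it suffices to find lattices $C_n\notin\mathbf{Csub}(\mathbf V_k)$ with an ultraproduct in $\mathbf{Csub}(\mathbf V_k)$.

The proof that $E_k$ is simple used the join $l_1\vee p=1$: in $A(\Pi)$ the top element ties disjoint lines together, however far apart they are. We attach to $\Pi$ a lattice of intervals $C(\Pi)$ that remembers all meets of $A(\Pi)$ but only the joins below a common line; the other joins become empty intersections. In $C(\Pi)$ two lines interact only through a chain of intersecting lines. We place two long lines at the ends of a chain of $n$ lines. For finite $n$ the chain forces both into one SI factor, which (S2) forbids. In the ultraproduct the chain breaks, and the long lines can be placed in different factors.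

\subsection*{The lattice $C(\Pi)$}
Let $\Pi$ be a configuration and $A=A(\Pi)$. Let $U(\Pi)$ be the set of pairs $(d,a)$, where $d=[i,j]$ is a nonempty interval of $X$ and $a\in A$ satisfies $a\le l_s$ for all $s\in d$; in particular $a\ne1$. Order it by
\[
(d,a)\le(d',a')\iff d\subseteq d'\text{ and }a\ge a',
\]
and let $C(\Pi)=U(\Pi)\cup\{0\}$ with a new least element $0$. Then $C(\Pi)$ is a lattice with
\begin{equation}\label{eq:ops}
\begin{aligned}
(d,a)\vee(d',a')&=(d\vee d',\,a\cap a'),\\
(d,a)\wedge(d',a')&=\begin{cases}(d\cap d',\,a\vee a')&\text{if }d\cap d'\ne\varnothing,\\ 0&\text{otherwise,}\end{cases}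
\end{aligned}
\end{equation}
where $d\vee d'$ is the smallest interval containing $d\cup d'$. Indeed, these pairs are the join and meet in $\operatorname{Int}X\times A^d$, so it suffices to see that they lie in $U(\Pi)$. For the meet, $a,a'\le l_s$ when $s\in d\cap d'$. For the join, $a\cap a'\le l_s$ when $s\in d\cup d'$; any other $s\in d\vee d'$ lies strictly between some $i\in d$ and $j\in d'$, and then $a\cap a'\subseteq l_i\cap l_j=\varnothing$ by \eqref{eq:far}. If $d\cap d'=\varnothing$, the only lower bound is $0$.

We write $i$ for the interval $\{i\}$ and put
\[
\Phi_i=\{(i,a):a\le l_i\},\qquad o_i=(i,l_i),\qquad e_i=(i,\varnothing).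
\]
This is a sublattice isomorphic to the dual of ${\downarrow}l_i$, hence simple, with bottom $o_i$ and top $e_i$.

\begin{lemma}\label{lem:split}
Let $X$ be partitioned into blocks $G$ such that lines with indices in different blocks are disjoint. Let $A_G$ be the lattice of the configuration formed by the lines $l_i$, $i\in G$, and their points, and let $P=\prod_GA_G$. Then $C(\Pi)$ embeds into $\operatorname{Int}(X\times P^d)$ with $0\mapsto\varnothing$. If each block contains the index of at most one long line, then $C(\Pi)\in\mathbf{Csub}(\mathbf V_k)$.
\end{lemma}

\begin{proof}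
Let $\mathcal P_G=\bigcup_{i\in G}l_i$; these sets partition $\mathcal P$. For $a\in A\setminus\{1\}$ put $\rho_G(a)=a\cap\mathcal P_G$. If $a\le l_i$, then $\rho_G(a)=a$ when $i\in G$ and $\rho_G(a)=\varnothing$ otherwise; so $\rho_G(a)\in A_G$, and $a$ is the union of the sets $\rho_G(a)$. Hence $\rho=(\rho_G)_G\colon A\setminus\{1\}\to P$ is injective. It preserves all meets, since $(a\cap a')\cap\mathcal P_G=(a\cap\mathcal P_G)\cap(a'\cap\mathcal P_G)$. It preserves the join of $a,a'\le l_i$, since on ${\downarrow}l_i$ each $\rho_G$ is the inclusion of ${\downarrow}l_i$ into $A_G$ or constant.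

Let $\bot$ be the least element of $P^d$, and define $\varepsilon(0)=\varnothing$ and
\[
\varepsilon\bigl([i,j],a\bigr)=\bigl[(i,\bot),\,(j,\rho(a))\bigr]\in\operatorname{Int}(X\times P^d).
\]
This map is injective. Let $x=([i,j],a)$ and $x'=([i',j'],a')$. The join $\varepsilon(x)\vee\varepsilon(x')$ has endpoints $(\min(i,i'),\bot)$ and $(\max(j,j'),\rho(a)\wedge_P\rho(a'))$, so it equals $\varepsilon(x\vee x')$. The intersection has endpoints $(\max(i,i'),\bot)$ and $(\min(j,j'),\rho(a)\vee_P\rho(a'))$. If $[i,j]\cap[i',j']=\varnothing$, then $\max(i,i')>\min(j,j')$ and the intersection is empty. Otherwise $a,a'$ lie below a common line, and the intersection equals $\varepsilon(x\wedge x')$.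

Under the last hypothesis $A_G\in\mathcal S_k$ by Lemma~\ref{lem:long}, so $P^d\in\mathbf V_k$ by self-duality, and $X\in\mathbf D\subseteq\mathbf V_k$.
\end{proof}

Taking the single block $X$ and applying Lemma~\ref{lem:m}, we see that $U(\Pi)$ is closed under $\vee$ and $m$.

\begin{example}\label{ex:broken}
Let $\Pi$ consist of two disjoint lines with $k$ points each. Then $C(\Pi)$ consists of $0$, two copies $\Phi_1,\Phi_2$ of $M_k$, and the top $([1,2],\varnothing)$; an element of $\Phi_1$ and an element of $\Phi_2$ have meet $0$ and join the top. With the blocks $\{1\}$ and $\{2\}$, Lemma~\ref{lem:split} gives $C(\Pi)\in\mathbf{Csub}(\mathbf V_k)$, although $A(\Pi)=E_k\notin\mathbf V_k$. While $E_k$ is simple, $C(\Pi)$ is not even SI: collapsing $\Phi_1$ alone is a congruence, and so is collapsing $\Phi_2$ alone.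
\end{example}

\subsection*{The lattices $C_n$}
For $n\ge3$ let $\Pi_n$ be the configuration with $X_n=\{1<\dots<n\}$ in which $l_i\cap l_{i+1}=\{t_i\}$ for $1\le i<n$, the lines $l_1$ and $l_n$ have exactly $k$ points, and $l_2,\dots,l_{n-1}$ have exactly three points. The points $t_1,\dots,t_{n-1}$ are distinct by \eqref{eq:far}. Put $U_n=U(\Pi_n)$ and $C_n=C(\Pi_n)$. The elements of $U_n$ are those of $\Phi_1,\dots,\Phi_n$, the pairs $([i,i+1],t_i)$, and the pairs $(d,\varnothing)$ with $|d|\ge2$. Here $\Phi_1\cong\Phi_n\cong M_k$ and the other $\Phi_i$ are isomorphic to $M_3$. The numbers of points are chosen so that the inner lines are not long, which needs $k\ge4$, and yet every $\Phi_i$ is simple, which needs three points. Figure~\ref{fig:link} shows how consecutive $\Phi_i$ are linked.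

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1]
\draw (0,0)--(-2,1)--(-3,2)--(-2,3)--(0,4)--(2,3)--(3,2)--(2,1)--(0,0);
\draw (-2,1)--(-2,3);
\draw (2,1)--(2,3);
\draw (-2,1)--(-1,2)--(0,3)--(1,2)--(2,1);
\draw[line width=1.8pt] (-1,2)--(-2,3);
\draw[line width=1.8pt] (0,3)--(0,4);
\draw[line width=1.8pt] (1,2)--(2,3);
\node[below] at (0,0) {$0$};
\node[below left] at (-2,1) {$o_i$};
\node[below right] at (2,1) {$o_{i+1}$};
\node[above left] at (-2,3) {$e_i$};
\node[above right] at (2,3) {$e_{i+1}$};
\node[below right] at (-1,2) {\small $(i,t_i)$};
\node[below left] at (1,2) {\small $(i{+}1,t_i)$};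
\node[below=8pt] at (0,3) {\small $(d,t_i)$};
\node[above] at (0,4) {\small $(d,\varnothing)$};
\node at (0,0) {$\bullet$}; \node at (-2,1) {$\bullet$}; \node at (2,1) {$\bullet$};
\node at (-3,2) {$\bullet$}; \node at (-2,2) {$\bullet$}; \node at (-1,2) {$\bullet$};
\node at (3,2) {$\bullet$}; \node at (2,2) {$\bullet$}; \node at (1,2) {$\bullet$};
\node at (-2,3) {$\bullet$}; \node at (2,3) {$\bullet$};
\node at (0,3) {$\bullet$}; \node at (0,4) {$\bullet$};
\end{tikzpicture}
\caption{The elements of the lattice $C_n$ below $(d,\varnothing)$, where $d=[i,i+1]$ and $l_i,l_{i+1}$ are three-point lines meeting in the point $t_i$. The diamonds are $\Phi_i$ and $\Phi_{i+1}$. A congruence that collapses one of the three thick edges collapses all three, so a collapse of one diamond passes to the other.}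
\label{fig:link}
\end{figure}

\begin{lemma}\label{lem:prop}
Let $\psi$ be a congruence of the algebra $(U_n;\vee,m)$. If $\psi$ identifies two distinct elements of some $\Phi_i$, then $\psi$ collapses every $\Phi_j$.
\end{lemma}

\begin{proof}
By \eqref{eq:m}, for $w\in U_n$ the restriction of $\psi$ to ${\uparrow}w$ is a lattice congruence: if $x\mathrel\psi x'$ and $x,x',y\ge w$, then $x\wedge y=m(x,y,w)\mathrel\psi m(x',y,w)=x'\wedge y$. Since $\Phi_j\subseteq{\uparrow}o_j$ is simple, $\psi$ either collapses $\Phi_j$ or identifies no two elements of it. Suppose $\psi$ collapses $\Phi_i$ with $i<n$, and let $d=[i,i+1]$. From $(i,t_i)\mathrel\psi e_i$, joining with $o_{i+1}$ gives $(d,t_i)\mathrel\psi(d,\varnothing)$ by \eqref{eq:ops}. These elements and $e_{i+1}$ lie above $o_{i+1}$, so meeting with $e_{i+1}$ gives $(i+1,t_i)\mathrel\psi e_{i+1}$, and $\psi$ collapses $\Phi_{i+1}$. Reversing the order of $X_n$ is a symmetry of $\Pi_n$, so the collapse also passes from $\Phi_i$ to $\Phi_{i-1}$.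
\end{proof}

\begin{lemma}\label{lem:CnSI}
$C_n$ is subdirectly irreducible, and $C_n\notin\mathbf V_k$.
\end{lemma}

\begin{proof}
Let $\psi\ne\Delta$ be a congruence of $C_n$, and $x<y=(d',a')$ with $x\mathrel\psi y$. We show that $\psi$ identifies two distinct elements of some $\Phi_j$. Then Lemma~\ref{lem:prop}, applied to the restriction of $\psi$ to $U_n$, gives $(o_1,e_1)\in\psi$, so $\operatorname{Cg}(o_1,e_1)$ is the monolith.

If $x=(d',a)$, pick $i\in d'$; meeting with $e_i$ gives $(i,a)\mathrel\psi(i,a')$ with $a\ne a'$. Otherwise pick $i\in d'$ outside the first coordinate of $x$ (any $i\in d'$ if $x=0$). Then $x\wedge o_i=0$ and $y\wedge o_i=(i,a'\vee l_i)=o_i$, so $0\mathrel\psi o_i$. Let $j\ne i$. Joining with $o_j$ gives $o_j\mathrel\psi(i\vee j,\,l_i\cap l_j)$, and meeting with $e_j$ gives $o_j\mathrel\psi(j,l_i\cap l_j)\ne o_j$.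

If $C_n\in\mathbf V_k$, then $C_n\in\mathcal S_k$ by Lemma~\ref{lem:H}; but $0<o_1<(1,t_1)<e_1<([1,2],\varnothing)$ is a chain of length $4$.
\end{proof}

To show that $C_n\notin\mathbf{Csub}(\mathbf V_k)$ we want to transfer a representation of $C_n$ by intervals of $L$ to the SI factors of $L^d\times L$, where (S2) applies. The set $U_n$ of nonzero elements is not a lattice, so it has no lattice homomorphisms to these factors. It is, however, a $(\vee,m)$-algebra, and $m$ is a majority term; so J\'onsson's Lemma is available in the signature $(\vee,m)$.

\begin{proposition}\label{prop:notin}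
$C_n\notin\mathbf{Csub}(\mathbf V_k)$ for all $n\ge3$.
\end{proposition}

\begin{proof}
Suppose the contrary. By Lemma~\ref{lem:CnSI} and Corollary~\ref{cor:SI} there are $L\in\mathbf V_k$, a sublattice $B$ of $\operatorname{Int}L$ and a surjective homomorphism $\beta\colon B\to C_n$. By self-duality $L^d\times L\in\mathbf V_k$.

\emph{Only $\varnothing$ is sent to $0$.} If $\varnothing\notin B$, all meets in $B$ are nonempty, so $B$ is a sublattice of $L^d\times L$ and $C_n\in\mathbf V_k$, which is false. So $\varnothing\in B$ and $\beta(\varnothing)=0$. If $\beta(a)=0$ for some $a\ne\varnothing$, then by Lemma~\ref{lem:zero} $C_n$ is an image of $\{x\in B:x\ge a\}$, again a sublattice of $L^d\times L$. Hence $\beta$ maps $U_B=B\setminus\{\varnothing\}$ onto $U_n$.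

\emph{Passing to one factor.} By Lemma~\ref{lem:m}, $U_B$ is a subalgebra of $(L^d\times L;\vee,m)$, and $\beta\colon U_B\to U_n$ preserves $\vee$ and $m$. By (F1) and Lemma~\ref{lem:H}, $L^d\times L$ embeds into a product of members of $\mathcal S_k$. So $(U_n;\vee,m)$ lies in the variety $\mathrm{HSP}\{(S;\vee,m):S\in\mathcal S_k\}$, which has the majority term $m$. By (F1) there is a surjective homomorphism $\varphi\colon U_n\to D$ onto an SI $(\vee,m)$-algebra with $\varphi(o_1)\ne\varphi(e_1)$. By (F3), and since $\mathcal S_k$ is closed under $\mathrm{P_u}$, there are $S\in\mathcal S_k$, a subalgebra $B'$ of $(S;\vee,m)$ and a surjective homomorphism $\pi\colon B'\to D$.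

\emph{Both long lines appear in $S$.} The kernel of $\varphi$ does not collapse $\Phi_1$, so by Lemma~\ref{lem:prop} $\varphi$ is injective on every $\Phi_i$. The images of $\Phi_1\cong M_k$ and of $\Phi_n\cong M_k$ therefore satisfy the hypotheses of Lemma~\ref{lem:lift}, and $S$ has $M_k$-tuples with bottoms $\hat o_1,\hat o_n\in B'$ such that $\pi(\hat o_1)=\varphi(o_1)$ and $\pi(\hat o_n)=\varphi(o_n)$. By (S2) they are comparable; by the symmetry of $\Pi_n$ we may assume $\hat o_1\le\hat o_n$. Applying $\pi$ to $\hat o_1\vee\hat o_n=\hat o_n$ gives $\varphi(o_1\vee o_n)=\varphi(o_n)$. Since $n\ge3$, we have $l_1\cap l_n=\varnothing$, so $o_1\vee o_n=([1,n],\varnothing)$ is the top element $z$ of $U_n$. Then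
\[
\varphi(e_n)=\varphi(e_n)\vee\varphi(o_n)=\varphi(e_n)\vee\varphi(z)=\varphi(z)=\varphi(o_n),
\]
contradicting injectivity on $\Phi_n$.
\end{proof}

Only the comparability of bottoms was used here; the condition on tops in (S2) makes $\mathbf V_k$ self-dual.

\subsection*{The ultraproduct}

\begin{proposition}\label{prop:ultra}
Let $\mathcal U$ be a nonprincipal ultrafilter on $\{3,4,\dots\}$. Then $C=\prod_nC_n/\mathcal U$ belongs to $\mathbf{Csub}(\mathbf V_k)$.
\end{proposition}

\begin{proof}
View a configuration as a two-sorted structure with the chain $X$, the set $\mathcal P$ and the incidence relation $p\in l_i$. The axioms of configurations are first-order, so by (F2) the ultraproduct $\Pi$ of the $\Pi_n$ is a configuration. Every element of $C(\Pi_n)$ or $C(\Pi)$ has one of the four forms $0$, $([i,j],\varnothing)$, $([i,j],p)$ with $p\in l_s$ for all $i\le s\le j$, and $(i,l_i)$, and the order between elements of these forms is expressed by first-order formulas in $i,j,p$. An element of $C$ is represented by a sequence whose terms have the same form for $\mathcal U$-most $n$; passing to the classes of the sequences of parameters $i,j,p$ defines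 an isomorphism $C\cong C(\Pi)$.

By (F2), the chain $X$ of $\Pi$ has a first element $1$ and a last element $\omega$, every element other than $\omega$ has an immediate successor, the lines $l_1$ and $l_\omega$ have exactly $k$ points, and all other lines have exactly three points. Call $i,j\in X$ equivalent if one is reached from the other by finitely many passages to the immediate successor; this is an equivalence relation, since immediate successors and predecessors are unique, and its classes are called \emph{galaxies}. If $i<j$ and $l_i\cap l_j\ne\varnothing$, then $j$ is the immediate successor of $i$ by \eqref{eq:far}; so lines from different galaxies are disjoint. For each $r$, the statement that the last element is reached from the first in $r$ passages holds in $X_n$ only for $n=r+1$, so it fails in $X$ because $\mathcal U$ is nonprincipal. Hence $1$ and $\omega$ lie in different galaxies. Since $k\ge4$, the only long lines are $l_1$ and $l_\omega$, and Lemma~\ref{lem:split} applies to the partition into galaxies.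
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The variety $\mathbf V_k$ is generated by lattices of length at most $3$, it is self-dual and finitely based by Corollary~\ref{cor:Vk}, and $\mathbf V_k\subsetneq\mathbf V_{k+1}$ by Proposition~\ref{prop:strict}. Suppose that $\mathbf{Csub}(\mathbf V_k)$ is defined by a single first-order sentence, for instance by the conjunction of finitely many identities. The sentence fails in every $C_n$ by Proposition~\ref{prop:notin}, so it fails in $C$ by (F2). This contradicts Proposition~\ref{prop:ultra}.
\end{proof}

\begin{remark}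
The same ultraproduct argument does not apply to the lattices $A(\Pi_n)$ and the variety $\mathbf V_k$. Lemma~\ref{lem:split} with one block embeds $C_n$ into $\operatorname{Int}(X_n\times A(\Pi_n)^d)$, so $A(\Pi_n)\notin\mathbf V_k$ by Proposition~\ref{prop:notin}; as $\mathbf V_k$ is finitely based, the ultraproduct of the $A(\Pi_n)$ is not in $\mathbf V_k$ either. What changes in $C_n$ is the length of links. In $C=C(\Pi)$, fix a galaxy $G_0$ and consider the pairs $x\le y$ such that $x=y=0$, or $x=(d,a)$, $y=(d,a')$ with $\rho_G(a)=\rho_G(a')$ for all $G\ne G_0$. By \eqref{eq:ops} and the preservation properties of $\rho_G$, steps lead from such pairs to such pairs. A pair of this kind for two different galaxies has $x=y$, so $(o_1,e_1)$ and $(o_\omega,e_\omega)$ are not $N$-linked in $C$ for any $N$. Since $\mathcal U$ is an arbitrary nonprincipal ultrafilter, for each $N$ the quotients $(o_1,e_1)$ and $(o_n,e_n)$ of the SI lattice $C_n$ are $N$-linked for only finitely many $n$, in contrast with the bounds in Propositions~\ref{prop:seven} and~\ref{prop:fifty}.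
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gr}
Gr\"atzer, \emph{General Lattice Theory}.

\bibitem{SW}
Marina V. Semenova and Friedrich Wehrung, \emph{Sublattices of lattices of order-convex sets, III. The case of totally ordered sets}, arXiv:math/0501339 (2005).

\end{thebibliography}
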